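\title{Ternary necklaces with few runs and a completely unclustered Burrows--Wheeler transform}

\begin{abstract}
A necklace of length $n$ whose Burrows--Wheeler transform has no two equal consecutive letters has at least $\lceil n/2\rceil$ cyclic runs. We show that over a three-letter alphabet this bound is attained by a primitive necklace for every $n\ge 7$, and we give an algorithm that writes down the transform of such a necklace in time $O(n)$. Every second letter of the transform is prescribed by a rigid template; exchanging two neighboring free letters multiplies the standard permutation by a transposition, and such exchanges merge all of its cycles into one. We also describe the shape that extremal words are forced to have, and we show that their number lies between $2^{n/7-o(n)}$ and $(n+1)^6\,2^{\lceil n/2\rceil}$.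
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma_3=\{0,1,2\}$ with $0<1<2$. A word $u\in\Sigma_3^n$ is \emph{primitive} if its $n$ rotations are distinct, and its \emph{necklace} $[u]$ is the set of these rotations. List the rotations in lexicographic order as the rows $0,1,\dots,n-1$ of an array. The last column of the array is the \emph{Burrows--Wheeler transform} $\operatorname{BWT}([u])$. For $u=0011$ the rows are $0011$, $0110$, $1001$, $1100$, and $\operatorname{BWT}([u])=1010$.

For a word $L=L_0L_1\cdots L_{n-1}$ let $\rho(L)$ be the number of maximal runs of equal letters, and call $L$ \emph{unclustered} if $\rho(L)=n$. For a necklace let $\rho_\circ([u])$ be the number of maximal runs of $u$ read cyclically. Long runs in $u$ work against an unclustered transform. If $u$ has few runs, then most rows that begin with a letter $c$ also end with $c$; these rows are consecutive, and once clearly more than half of them end with $c$, two equal letters of the transform are adjacent. Indeed, it is known that a necklace whose transform is unclustered has $\rho_\circ([u])\ge\lceil n/2\rceil$. The question is for which $n$ equality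 occurs.

The question can be asked about the word $L=\operatorname{BWT}([u])$ alone. Let $F=\operatorname{sort}(L)$ be the nondecreasing rearrangement of $L$, and let $d_{\mathrm H}(L,F)=\#\{i:L_i\ne F_i\}$ be the Hamming distance. The \emph{standard permutation} $\pi_L$ of $\{0,\dots,n-1\}$ is defined for every word $L$: if $L_i$ is the $r$-th occurrence of the letter $c$ in $L$, then $\pi_L(i)$ is the position of the $r$-th occurrence of $c$ in $F$. When $L=\operatorname{BWT}([u])$, these objects have a direct meaning in the array.
\begin{itemize}
\item The first column of the array is $F$. The letters $L_i$ and $F_i$ are cyclically consecutive in $u$, so for $n\ge2$ the number of rows with $L_i\neq F_i$ is the number of run boundaries: $\rho_\circ([u])=d_{\mathrm H}(L,F)$.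
\item The rows $wc$ that end with $c$ and the rows $cw$ that begin with $c$ are both ordered by $w$. So if row $i$ is $wc$, then row $\pi_L(i)$ is $cw$. Hence $\pi_L$ is a single $n$-cycle, and $L_0,L_{\pi_L(0)},L_{\pi_L^2(0)},\dots$ spells a rotation of $u$ backwards.
\end{itemize}
Conversely, it is a standard fact that every word $L$ for which $\pi_L$ is a single $n$-cycle is the transform of a primitive necklace. Thus, for $n\ge2$, primitive necklaces of length $n$ with $\rho(\operatorname{BWT}([u]))=n$ and $\rho_\circ([u])=\lceil n/2\rceil$ correspond exactly to the words $L\in\Sigma_3^n$ with the following three properties: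
\begin{itemize}
\item[(C1)] no two consecutive letters of $L$ are equal;
\item[(C2)] $\pi_L$ is a single $n$-cycle;
\item[(C3)] $d_{\mathrm H}(L,\operatorname{sort}(L))=\lceil n/2\rceil$.
\end{itemize}
We call such words \emph{extremal}. It is known that there is no extremal word of length $1$, $2$, $3$ or $6$. Kumallagov \cite{Kum} conjectures that extremal words exist for every $n\ge7$. The problem we solve, which comes from \cite{Kum}, is to construct them, for every $n\ge 7$, in time linear or nearly linear in $n$.

\begin{theorem}\label{thm:main}
There is an algorithm which, for every $n\ge7$, outputs an extremal word $L_n\in\Sigma_3^n$ in time $O(n)$ on a word RAM with $O(\log n)$-bit words and unit-cost arithmetic, hence in $O(n\,\mathrm{polylog}\,n)$ bit operations.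
\end{theorem}

\begin{theorem}\label{thm:comp}
Let $W(n)$ be the number of extremal words of length $n$.
\begin{itemize}
\item[(a)] Given the known non-existence for $n=1,2,3,6$, we have $W(n)>0$ if and only if $n\notin\{1,2,3,6\}$.
\item[(b)] \emph{(Rigidity.)} Let $n\ge2$, let $n_0,n_1,n_2$ be the numbers of letters $0,1,2$ in $L\in\Sigma_3^n$, and suppose that $L$ satisfies \textup{(C1)} and \textup{(C3)} and that $\pi_L$ has no fixed point; this holds in particular if $L$ is extremal. Then exactly $n\bmod 2$ of the numbers $n_0,n_1,n_2$ are odd. If $n$ is even, then
\[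
L=\prod_{i=1}^{n_0/2}(x_i0)\cdot\prod_{i=1}^{s}(1y_i)\cdot\prod_{i=s+1}^{n_1/2}(y_i1)\cdot\prod_{i=1}^{n_2/2}(2z_i)
\]
with $x_i\ne0$, $y_i\ne1$, $z_i\ne2$ and $s=\#\{i:x_i=1\}$.
\item[(c)] $2^{n/7-o(n)}\le W(n)\le(n+1)^6\,2^{\lceil n/2\rceil}$, the upper bound for $n\ge2$.
\end{itemize}
\end{theorem}

Conditions (C1) and (C3) are local and are settled once and for all by a template modeled on part (b). Condition (C2) is global, and we never compute the cycles of a template word in closed form. Instead we show that from any starting word of a suitable kind a sequence of local exchanges, found by inspecting the cycles, leads to a single cycle. Section~\ref{sec:examples} shows the two mechanisms of the proof on small words. Section~\ref{sec:rigid} proves rigidity. Sections~\ref{sec:template}--\ref{sec:stages} set up the template and the merging procedure, Sections~\ref{sec:large} and~\ref{sec:small} choose its parameters, and Sections~\ref{sec:time} and~\ref{sec:count} complete the proofs of the two theorems.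

\section{Halving and exchanging: two examples}\label{sec:examples}

An \emph{agreement} of $L$ is a position $i$ with $L_i=F_i$, so (C3) says that $L$ has $\lfloor n/2\rfloor$ agreements. The set of positions where $F$ has the letter $c$ is \emph{zone} $c$; in examples we separate zones by bars. A fixed point of $\pi_L$ rules out (C2) as soon as $n\ge2$, and there are two obvious sources of fixed points: a word that begins with its smallest letter fixes position $0$, and a word that ends with its largest letter fixes position $n-1$.

\begin{example}[two letters]\label{ex:binary}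
An unclustered word over $\{0,1\}$ alternates. It must begin with $1$ and end with $0$, so $n=2m$ and $L=(10)^m$. Each zone contains $\lfloor m/2\rfloor$ agreements, so (C3) holds exactly when $m$ is even. Number the positions from $1$ to $n$. The $k$-th zero sits at $j=2k$ and goes to $k=j/2$; the $k$-th one sits at $j=2k-1$ and goes to $m+k=(j+n+1)/2$. So $\pi_L$ is the map $j\mapsto j/2$ modulo $n+1$. It is an $n$-cycle exactly when every nonzero residue is a power of $2$, that is, when $n+1$ is prime and $2$ is a primitive root. This gives the extremal word $1010$, and nothing for $n=8$ or for odd $n$.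
\end{example}

With two letters there is at most one candidate of each length, and an arithmetic accident decides its fate. With three letters each of the $\lceil n/2\rceil$ disagreeing positions can carry either of two letters, subject to the letter counts, so one expects exponentially many candidates. A uniformly random permutation of $n$ points is an $n$-cycle with probability $1/n$, and one would therefore guess that extremal words exist, in abundance, for all large $n$. The next example shows how the freedom can be used without relying on chance.

\begin{example}[one exchange]\label{ex:twelve}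
Let $L=1020\,|\,1201\,|\,2021$, a word with four letters of each kind and two agreements in each zone; it satisfies (C1) and (C3). The zeros at $1,3,6,9$ go to $0,1,2,3$, the ones at $0,4,7,11$ go to $4,5,6,7$, and the twos at $2,5,8,10$ go to $8,9,10,11$. There are two cycles,
\[
(0\;4\;5\;9\;3\;1)\qquad\text{and}\qquad(2\;8\;10\;11\;7\;6).
\]
Positions $9$ and $11$ lie in different cycles and carry the letters $0$ and $1$; between them stands a $2$. Exchange the two letters. The moved $0$ is still the fourth zero and the moved $1$ is still the fourth one, so only the images of $9$ and $11$ change, and they are swapped. The new word $L'=1020\,|\,1201\,|\,2120$ has the same agreements, is still unclustered, and has the single cycle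
\[
(0\;4\;5\;9\;7\;6\;2\;8\;10\;11\;3\;1).
\]
Reading $L'$ along this cycle and reversing gives the necklace $[000222011211]$, which has six cyclic runs.
\end{example}

\section{Rigidity}\label{sec:rigid}

Write $F=0^{n_0}1^{n_1}2^{n_2}$. The \emph{offset} of a position is its distance from the left end of its zone, so offsets in zone $c$ run from $0$ to $n_c-1$. In this section we also count ranks from $0$: the occurrence of $c$ that is preceded by $r$ other occurrences has rank $r$ and is sent to offset $r$ of zone $c$.

\begin{lemma}\label{lem:agree}
Suppose $L\in\Sigma_3^n$ satisfies \textup{(C1)} and $\pi_L$ has no fixed point. Then zone $c$ contains at most $\lfloor n_c/2\rfloor$ agreements, for $c=0,1,2$.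
\end{lemma}

\begin{proof}
By (C1), agreements in one zone are pairwise non-adjacent, and $p$ consecutive positions contain at most $\lceil p/2\rceil$ pairwise non-adjacent ones. Offset $0$ of zone $0$ is not an agreement, since it would be a fixed point; this leaves $n_0-1$ positions and at most $\lceil (n_0-1)/2\rceil=\lfloor n_0/2\rfloor$ agreements. The same count applies to zone $2$, whose last position is not an agreement.

In zone $1$ neither end is excluded in advance, and we have to rule out the case that $n_1$ is odd and there are $(n_1+1)/2$ ones in the zone. These ones would occupy the offsets $0,2,\dots,n_1-1$. Let $s$ be the number of ones in zone $0$; then $s\le n_1-(n_1+1)/2=(n_1-1)/2$, so there is a one at offset $2s$. It is preceded by $s$ ones in zone $0$ and $s$ ones in zone $1$, so it has rank $2s$ and is a fixed point.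
\end{proof}

Let $o$ be the number of odd integers among $n_0,n_1,n_2$; then $o\equiv n\pmod 2$. By the lemma there are at most $(n-o)/2\le\lfloor n/2\rfloor$ agreements. This recovers the bound $d_{\mathrm H}(L,F)\ge\lceil n/2\rceil$ for three letters and shows what equality costs.

\begin{proof}[Proof of Theorem~\ref{thm:comp}\textup{(b)}]
By (C3) the number of agreements is $(n-(n\bmod2))/2$, which is at most $(n-o)/2$. Hence $o\le n\bmod 2$, and $o=n\bmod2$ by parity. Moreover
\begin{equation}\label{eq:tight}
\text{zone $c$ contains exactly $\lfloor n_c/2\rfloor$ agreements, for } c=0,1,2.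
\end{equation}

Let $n$ be even, so that all $n_c$ are even. In zone $0$ there are $n_0/2$ pairwise non-adjacent zeros among the offsets $1,\dots,n_0-1$, which forces the odd offsets. In zone $2$ there are $n_2/2$ pairwise non-adjacent twos among the offsets $0,\dots,n_2-2$, which forces the even offsets. In zone $1$ let $e_0<e_1<\dots<e_{n_1/2-1}$ be the offsets of the ones. Consecutive $e_k$ differ by at least $2$, so $e_k-2k$ is nondecreasing; it starts at a value $\ge0$ and ends at a value $\le(n_1-1)-(n_1-2)=1$. Thus there is an $s'\le n_1/2$ with $e_k=2k$ for $k<s'$ and $e_k=2k+1$ for $k\ge s'$, which means that zone $1$ reads $\prod_{i\le s'}(1y_i)\prod_{i>s'}(y_i1)$ with all $y_i\neq1$.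

It remains to show that $s'$ equals the number $s$ of ones in zone $0$. We have $s\le n_1/2$, and the one at offset $e_k$ has rank $s+k$. If $s<s'$, take $k=s$: then $e_k=2s=s+k$, a fixed point. If $s>s'$, take $k=s-1\ge s'$: then $e_k=2s-1=s+k$, again a fixed point. Hence $s=s'$.
\end{proof}

\section{The template}\label{sec:template}

For even $n$, Theorem~\ref{thm:comp}(b) leaves only the letters $x_i,y_i,z_i$ to be chosen. We specialize this form in two ways. All $y_i$ in the factors $1y_i$ are set to $2$; this will force every cycle through the last zone (Lemma~\ref{lem:hit}). The letters $z_i$ consist of equally many zeros and ones, so that they can be grouped into pairs of different letters, ready to be exchanged as in Example~\ref{ex:twelve}.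

\begin{definition}\label{def:template}
Let $T\ge1$, $1\le q\le T$, $\alpha=T+q$, $1\le\mu\le\alpha$ be integers and put $N=4T+q+\mu$. A \emph{template word} with these parameters is a word $L=A\,B^-B^+C$ with
\begin{itemize}
\item $A=x_10\,x_20\cdots x_\alpha0$, where $x_i\in\{1,2\}$ and exactly $\mu$ of the $x_i$ equal $1$;
\item $B^-=(12)^\mu$ (\emph{even version}) or $B^-=2(12)^{\mu-1}$ (\emph{odd version});
\item $B^+=y_11\,y_21\cdots y_T1$, where $y_i\in\{0,2\}$, $y_1=0$, and exactly $q$ of the $y_i$ equal $0$;
\item $C=2z_{2T}\,2z_{2T-1}\cdots2z_1$, where $T$ of the $z_i$ equal $0$ and $T$ equal $1$.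
\end{itemize}
\end{definition}

The even version has length $n=2\alpha+2\mu+2T+4T=2N$ and the odd version has length $n=2N-1$; in both cases $N=\lceil n/2\rceil$. The words of Example~\ref{ex:twelve} are template words with $T=q=\mu=1$.

\begin{lemma}\label{lem:c1c3}
Every template word satisfies \textup{(C1)} and \textup{(C3)}. Its zones $0$, $1$, $2$ are the position sets of $A$, $B^-B^+$ and $C$.
\end{lemma}

\begin{proof}
Inside a block, every second letter is a fixed letter that differs from its neighbors. The junction $A|B^-$ reads $0|1$ or $0|2$, the junction $B^-|B^+$ reads $2|0$, and $B^+|C$ reads $1|2$. (This is the reason for $y_1=0$, and for $\mu\ge1$: with $B^-$ empty, the last $0$ of $A$ would meet $y_1$.) So (C1) holds.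

The number of zeros is $\alpha+q+T=2\alpha=|A|$. Both versions of $B^-$ contain $\mu$ twos, so the number of twos is $(\alpha-\mu)+\mu+(T-q)+2T=4T=|C|$. The remaining $|B^-|+|B^+|$ letters are ones, which identifies the zones. There are $\alpha$ agreements in $A$, $\mu$ or $\mu-1$ in $B^-$, $T$ in $B^+$ and $2T$ in $C$, a total of $N$ in the even version and $N-1$ in the odd version. In both cases $d_{\mathrm H}(L,F)=N$.
\end{proof}

Only (C2) has to be arranged. To describe $\pi=\pi_L$ we address positions by block and \emph{depth}: $A[d]$ and $B^+[d]$ are the $d$-th positions from the \emph{left} of their blocks, and $B^-[d]$ and $C[d]$ are the $d$-th positions from the \emph{right}, with $d\ge1$. With this convention the positions of even depth are exactly the agreements; we call them \emph{own}. The positions of odd depth are \emph{foreign}: they carry $x_i$ at $A[2i-1]$, $y_i$ at $B^+[2i-1]$, $z_i$ at $C[2i-1]$, and the twos of $B^-$. The halving seen in Example~\ref{ex:binary} now takes place in every block.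

\begin{lemma}\label{lem:steps}
Let $L$ be a template word.
\begin{itemize}
\item[(i)] $\pi$ maps every own position $X[2k]$ to $X[k]$, for $X\in\{A,B^-,B^+,C\}$.
\item[(ii)] The $r$-th zero of $B^+$ from the left goes to $A[\alpha+r]$.
\item[(iii)] The $r$-th zero of $C$ from the right goes to $A[2\alpha+1-r]$, and the $r$-th one of $C$ from the right goes to $B^+[2T+1-r]$.
\item[(iv)] The ones of $A$ go into $B^-$. The twos of $A$, $B^-$, $B^+$ go into $C$; the $j$-th of them from the left goes to $C[4T+1-j]$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Zeros.} The $k$-th zero of $L$ from the left goes to $A[k]$; equivalently, the $r$-th zero from the right goes to $A[2\alpha+1-r]$. The first $\alpha$ zeros lie at $A[2],A[4],\dots,A[2\alpha]$, the next $q$ lie in $B^+$, and the last $T$ lie in $C$.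

\emph{Twos.} The $k$-th two of $L$ from the right goes to $C[k]$; equivalently, the $j$-th two from the left goes to $C[4T+1-j]$. The first $2T$ twos from the right lie at $C[2],C[4],\dots,C[4T]$.

\emph{Ones.} Let $\ell=|B^-|$. There are $\mu$ ones in $A$ and $\ell-\mu$ in $B^-$, so the ones of $AB^-$ are sent onto $B^-$ and the $2T$ ones of $B^+C$ are sent onto $B^+$. The $k$-th one of $AB^-$ from the right goes to $B^-[k]$, and those in $B^-$ come first, at $B^-[2],B^-[4],\dots$; this holds in both versions. The $k$-th one of $B^+C$ from the left goes to $B^+[k]$, equivalently the $r$-th from the right goes to $B^+[2T+1-r]$; the first $T$ from the left lie at $B^+[2],\dots,B^+[2T]$ and the last $T$ lie in $C$.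
\end{proof}

\begin{lemma}\label{lem:hit}
Every cycle of $\pi$ contains a foreign position of $C$.
\end{lemma}

\begin{proof}
Order the blocks as $B^+<A<B^-<C$. By Lemma~\ref{lem:steps}, a step from a foreign position of $B^+$ leads to $A$ or $C$, one from $A$ leads to $B^-$ or $C$, and one from $B^-$ leads to $C$: each goes to a larger block. A step from an own position stays in the block and lowers the depth. So along every step that does not start at a foreign position of $C$, the pair (block, $-$depth) increases lexicographically, and a cycle cannot consist of such steps alone.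
\end{proof}

A zero in $B^-$ would allow the loop $A\to B^-\to A$, and the ordering argument would fail. Thanks to the lemma, (C2) holds as soon as the $2T$ foreign positions of $C$ lie in one cycle.

\section{Exchanges}\label{sec:exchange}

Recall the effect of composing a permutation $\pi$ with a transposition $(P\,P')$. The permutation $\pi\circ(P\,P')$ sends $P$ to $\pi(P')$, sends $P'$ to $\pi(P)$, and agrees with $\pi$ elsewhere. If $P$ and $P'$ lie in different cycles of $\pi$, these two cycles are joined into one. If they lie in the same cycle, it splits into two cycles, one containing $P$ and the other $P'$. All other cycles are unchanged.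

Two foreign positions of a block are \emph{consecutive} if their depths differ by $2$.

\begin{lemma}\label{lem:swap}
Let $P,P'$ be consecutive foreign positions of one of the blocks $A$, $B^+$, $C$, neither of them $B^+[1]$, and suppose they carry different letters. Exchanging the two letters gives a template word with the same parameters and with standard permutation $\pi\circ(P\,P')$.
\end{lemma}

\begin{proof}
The letter counts in each block and the letter $y_1=0$ are preserved, so the new word is a template word. The only position between $P$ and $P'$ carries the own letter of the block, which differs from both exchanged letters. Hence each moved letter keeps its rank among equal letters, and so do all other letters. The image of $P$ becomes $\pi(P')$ and the image of $P'$ becomes $\pi(P)$.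
\end{proof}

The limitation of this move is that the two letters must differ: consecutive foreign positions in different cycles are of no direct use if they carry the same letter. The next lemma gets around this when a pair of different letters in one cycle is flanked on both sides by another cycle.

\begin{lemma}\label{lem:four}
Let $p_1,p_2,p_3,p_4$ be consecutive foreign positions of $C$, from left to right. Suppose that $p_1,p_4$ lie in a cycle $\Gamma$, that $p_2,p_3$ lie in a cycle $\Delta\ne\Gamma$, and that $L_{p_2}\ne L_{p_3}$. Then a rearrangement of these four letters replaces $\Gamma$ and $\Delta$ by a single cycle on $\Gamma\cup\Delta$ and leaves all other cycles unchanged.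
\end{lemma}

\begin{proof}
If $L_{p_1}\ne L_{p_2}$, exchange these two letters. Otherwise, if $L_{p_3}\ne L_{p_4}$, exchange those. In the remaining case the four letters read $\sigma\sigma\tau\tau$ with $\sigma\ne\tau$, and the only available exchange is the one inside $\Delta$. We make it, at the price of a split, because it makes both outer exchanges available:
\begin{itemize}
\item exchange $p_2,p_3$, giving $\sigma\tau\sigma\tau$: the cycle $\Delta$ splits into $\Delta'\ni p_2$ and $\Delta''\ni p_3$;
\item exchange $p_1,p_2$, giving $\tau\sigma\sigma\tau$: the cycles $\Gamma$ and $\Delta'$ are joined;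
\item exchange $p_3,p_4$, giving $\tau\sigma\tau\sigma$: the cycle $\Delta''\ni p_3$ is joined to $\Gamma\cup\Delta'\ni p_4$.
\end{itemize}
The last step produces $\Gamma\cup\Delta$ because $p_1$ and $p_4$ started in the same cycle.
\end{proof}

\section{Merging in two stages}\label{sec:stages}

For $0\le t<T$ the \emph{$t$-th pair of $C$} is $\{C[4t+1],C[4t+3]\}$, the positions of $z_{2t+1}$ and $z_{2t+2}$. These $T$ pairs partition the foreign positions of $C$.

\begin{definition}\label{def:scheme}
A \emph{scheme} consists of
\begin{itemize}
\item a template word in which every pair of $C$ carries one $0$ and one $1$;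
\item families $\mathcal P_A$ and $\mathcal P_B$ of disjoint pairs of consecutive foreign positions in $A$ and in $B^+$, avoiding $B^+[1]$, each pair carrying two different letters;
\item a set $M\subseteq\{1,\dots,T-2\}$ that contains no two consecutive integers.
\end{itemize}
The pairs of $C$ and the pairs in $\mathcal P_A\cup\mathcal P_B$ are called \emph{designated}.
\end{definition}

\medskip\noindent\textbf{Stage 1.} Form the multigraph whose vertices are the cycles of $\pi$ and which has, for each designated pair, an edge between the cycles of its two positions. Choose a spanning forest, and exchange the letters of exactly those pairs that are edges of the forest.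

\medskip
The designated pairs are disjoint, so the exchanges can be made one at a time, each pair still carrying two different letters when its turn comes. By induction, the current cycles are, as sets, the unions of original cycles over the components of the forest edges treated so far: the next edge joins two different components because a forest has no circuit, and Lemma~\ref{lem:swap} joins the two corresponding cycles. At the end the cycles correspond to the connected components of the multigraph. Write $P\sim P'$ if $P$ and $P'$ lie in the same cycle after Stage~1. We have shown: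
\begin{equation}\label{eq:pairs}
P\sim P'\quad\text{for every designated pair }\{P,P'\}.
\end{equation}
Let $\Gamma_t$ be the cycle that contains the $t$-th pair of $C$ after Stage~1. We do not know which pairs were exchanged, but we do know some positions through which $\Gamma_t$ passes, and this is all we shall use.

\begin{lemma}\label{lem:known}
After Stage~1 the following hold.
\begin{itemize}
\item[(a)] $A[2\alpha-t]\in\Gamma_t$ and $B^+[2T-t]\in\Gamma_t$ for $0\le t<T$.
\item[(b)] $A[d]\sim A[2d]$ for $d\le\alpha$, and $B^+[d]\sim B^+[2d]$ for $d\le T$.
\item[(c)] The position of the $r$-th zero of $B^+$ from the left is $\sim A[\alpha+r]$.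
\end{itemize}
\end{lemma}

\begin{proof}
Each pair of $C$ still carries one $0$ and one $1$, in some order. So the $t$-th pair contains the $(t+1)$-th zero and the $(t+1)$-th one of $C$ from the right, and (a) follows from Lemma~\ref{lem:steps}(iii). Parts (b) and (c) are parts (i) and (ii) of that lemma.
\end{proof}

The pairs in $\mathcal P_A$ and $\mathcal P_B$ are placed so that \eqref{eq:pairs} and Lemma~\ref{lem:known} force equalities $\Gamma_t=\Gamma_{t'}$. The following example shows that such equalities cannot always connect all $t$.

\begin{example}\label{ex:28}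
Let $T=3$, $q=1$, $\alpha=4$, $\mu=1$, $n=28$, with $A=10202020$, $B^-=12$, $B^+=012121$ and $\mathcal P_A=\{\{A[1],A[3]\}\}$. The twos at $A[3]$, $A[5]$, $A[7]$, $B^-[1]$, $B^+[3]$, $B^+[5]$ go to $C[12],C[11],\dots,C[7]$. Follow the letters of $C$, numbered from the right, until the next foreign position of $C$:
\[
\begin{array}{ll}
\text{1st zero:} & A[8]\to A[4]\to A[2]\to A[1]\to B^-[2]\to B^-[1]\to C[9],\\
\text{2nd zero:} & A[7]\to C[10]\to C[5],\\
\text{3rd zero:} & A[6]\to A[3]\to C[12]\to C[6]\to C[3],\\
\text{1st one:} & B^+[6]\to B^+[3]\to C[8]\to C[4]\to C[2]\to C[1],\\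
\text{2nd one:} & B^+[5]\to C[7],\\
\text{3rd one:} & B^+[4]\to B^+[2]\to B^+[1]\to A[5]\to C[11].
\end{array}
\]
The second zero and the second one form the pair $\{C[5],C[7]\}$ and return to it along routes that avoid $\mathcal P_A$. So no exchange of designated pairs connects the pair $t=1$ to the other two. Take $z_6\cdots z_1=010110$. The foreign depths of $C$ are then visited in the cycles $1\to9\to11\to3\to1$ and $5\to7\to5$; also $A[1]$ and $A[3]$ lie in the first cycle, so Stage~1 changes nothing. Now Lemma~\ref{lem:four} applies to $C[9],C[7],C[5],C[3]$, which carry $1,0,1,1$. Exchanging the first two letters gives $z_6\cdots z_1=001110$ and the single cycle $1\to9\to5\to7\to11\to3\to1$. By Lemma~\ref{lem:hit}, the word $10202020\,|\,12012121\,|\,202021212120$ is extremal.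
\end{example}

For $t\in M$ the \emph{window} of $t$ is $(p_1,p_2,p_3,p_4)=(C[4t+5],C[4t+3],C[4t+1],C[4t-1])$. Thus $p_2,p_3$ form the $t$-th pair, $p_1$ belongs to the pair $t+1$, and $p_4$ belongs to the pair $t-1$; both exist since $1\le t\le T-2$.

\medskip\noindent\textbf{Stage 2.} For each $t\in M$ in turn: if the current cycle of $p_2,p_3$ differs from the current cycle of $p_1,p_4$, rearrange the window as in Lemma~\ref{lem:four}.

\begin{proposition}\label{prop:merge}
Suppose that after Stage~1 there are a cycle $\Gamma^*$ and a partition $\{0,\dots,T-1\}=R\sqcup M\sqcup S$ such that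
\begin{itemize}
\item[(H1)] $\Gamma_t=\Gamma^*$ for all $t\in R$;
\item[(H2)] $t-1,\,t+1\in R$ for all $t\in M$;
\item[(H3)] for each $t\in S$ there is an $m\in R\cup M$ with $\Gamma_t=\Gamma_m$.
\end{itemize}
Then Stage~2 is well defined and its output is extremal.
\end{proposition}

\begin{proof}
The window of $t$ occupies the depths from $4t-1$ to $4t+5$, and elements of $M$ differ by at least $2$, so the windows are disjoint. Hence $p_2,p_3$ still carry different letters when $t$ is treated. Assume by induction that all earlier steps have only joined cycles. Then $p_2,p_3$ lie in the current cycle containing $\Gamma_t$, and by (H1) and (H2) the positions $p_1,p_4$ lie in the current cycle containing $\Gamma^*$. If these two cycles differ, Lemma~\ref{lem:four} joins them. Either way $\Gamma_t$ is afterwards contained in the cycle containing $\Gamma^*$. At the end this holds for all $t\in R\cup M$, and by (H3) also for $t\in S$. So one cycle contains all foreign positions of $C$, and Lemma~\ref{lem:hit} gives (C2). The output is a template word, so Lemma~\ref{lem:c1c3} gives (C1) and (C3).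
\end{proof}

The hypotheses will be verified from \eqref{eq:pairs} and Lemma~\ref{lem:known} alone. The verification is therefore the same for the even and the odd version, for every spanning forest, and for every choice of the letters that the scheme does not prescribe. It remains to find, for each $N$, a scheme with $4T+q+\mu=N$.

\section{Schemes for $N\ge29$}\label{sec:large}

\subsection*{The design}
By Lemma~\ref{lem:known}(a), for odd $t$ the cycles $\Gamma_t$ and $\Gamma_{t+2}$ contain the consecutive foreign positions $A[2\alpha-t]$ and $A[2\alpha-t-2]$, and likewise $B^+[2T-t]$ and $B^+[2T-t-2]$. Designating either pair forces $\Gamma_t=\Gamma_{t+2}$. Designated pairs must be disjoint, so the links $t\sim t+2$ and $t+2\sim t+4$ cannot be made in the same block; we alternate between $A$ and $B^+$. For even $t$ the positions in Lemma~\ref{lem:known}(a) are own and cannot be exchanged, so the even $t$ are left to Stage~2. We take $T$ even, so that each of $2,4,\dots,T-2$ has two odd neighbors. The index $t=0$ has only one neighbor and needs a separate device: halving $A[2\alpha]\in\Gamma_0$ and $A[2\alpha-4]\in\Gamma_4$ gives $A[\alpha]$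 and $A[\alpha-2]$, which are consecutive foreign positions if $\alpha$ is odd. Figure~\ref{fig:links} shows the result.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\foreach \t in {1,3,5,7} \node[circle,draw,fill=black!15] (n\t) at (\t,0) {$\t$};
\foreach \t in {2,4,6} \node[rectangle,draw,minimum size=6mm] (n\t) at (\t,0) {$\t$};
\node[circle,draw] (n0) at (0,0) {$0$};
\draw (n1) to[bend left=55] node[above] {$A$} (n3);
\draw (n3) to[bend left=55] node[above] {$B^+$} (n5);
\draw (n5) to[bend left=55] node[above] {$A$} (n7);
\draw (n0) to[bend right=35] node[below] {$A$, after halving} (n4);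
\draw[dashed] (n1)--(n2)--(n3)--(n4)--(n5)--(n6)--(n7);
\end{tikzpicture}
\caption{The eight pairs $t=0,\dots,7$ of foreign positions of $C$ for $T=8$. A solid arc means that a designated pair in the named block forces two pairs of $C$ into the same cycle in Stage~1. Each boxed pair is absorbed in Stage~2 using its two shaded neighbors (dashed lines); pair $0$ is absorbed together with pair $4$.}\label{fig:links}
\end{figure}

Formally, let $T\ge6$ be even, let $q$ be odd, so that $\alpha=T+q$ is odd, and put $a_T=\lfloor T/4\rfloor$, $b_T=\lfloor(T-2)/4\rfloor$. Choose
\begin{itemize}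
\item $\mathcal P_A$: the $a_T$ pairs $\{A[2\alpha-t-2],A[2\alpha-t]\}$ with $t\equiv1\pmod4$, $1\le t\le T-3$, and the pair $\{A[\alpha-2],A[\alpha]\}$;
\item $\mathcal P_B$: the $b_T$ pairs $\{B^+[2T-t-2],B^+[2T-t]\}$ with $t\equiv3\pmod4$, $3\le t\le T-3$;
\item $M=\{2,4,\dots,T-2\}$.
\end{itemize}
All depths listed are odd. Pairs belonging to different $t$ in the same block are disjoint because these $t$ differ by at least $4$. The pairs of the first kind in $A$ have depths $\ge2\alpha-T+1=\alpha+q+1>\alpha$, so they avoid the last pair, and the pairs in $B^+$ have depths $\ge T+1>1$, so they avoid $B^+[1]$. Each pair of $\mathcal P_A$ must carry a $1$ and a $2$, and the other $\alpha-2a_T-2$ letters $x_i$ are unconstrained; each pair of $\mathcal P_B$ must carry a $0$ and a $2$, the letter $y_1$ is $0$, and the other $T-1-2b_T$ letters $y_i$ are unconstrained. So the letters can be chosen if and only if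
\begin{equation}\label{eq:range}
1+b_T\le q\le T-b_T,\qquad a_T+1\le\mu\le\alpha-a_T-1 .
\end{equation}

\begin{lemma}\label{lem:largeok}
Every scheme of this form satisfies the hypotheses of Proposition~\ref{prop:merge}, with $R=\{1,3,\dots,T-1\}$ and $S=\{0\}$.
\end{lemma}

\begin{proof}
Let $t$ be odd with $1\le t\le T-3$. By Lemma~\ref{lem:known}(a), the designated pair belonging to $t$, in $A$ or in $B^+$ according to $t\bmod4$, has one position in $\Gamma_t$ and one in $\Gamma_{t+2}$, so $\Gamma_t=\Gamma_{t+2}$ by \eqref{eq:pairs}. This gives (H1). The neighbors of an element of $M$ are odd and lie in $[1,T-1]$, which is (H2). Finally $A[\alpha]\sim A[2\alpha]\in\Gamma_0$ and $A[\alpha-2]\sim A[2\alpha-4]\in\Gamma_4$, so $\Gamma_0=\Gamma_4$; and $4\in M$ because $T\ge6$. This is (H3).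
\end{proof}

\subsection*{Reaching every $N\ge 29$}
Let $q_0(T)$ be the smallest odd integer $\ge1+b_T$; since $b_T\ge1$ we have $3\le q_0(T)\le b_T+2$. The smallest $N$ allowed by \eqref{eq:range} is $N_0(T)=4T+q_0(T)+a_T+1$, and $N_0(6)=24+3+1+1=29$. When $T$ is replaced by $T+2$, there are two cases. If $T\equiv2\pmod4$, then $a_T$ grows by $1$ and $b_T$ is unchanged, so $N_0$ grows by $9$. If $T\equiv0\pmod4$, then $a_T$ is unchanged and $b_T$ grows by $1$, so $q_0$ grows by $0$ or $2$ and $N_0$ grows by $8$ or $10$. It therefore suffices that each $T$ cover the ten values $N_0(T),\dots,N_0(T)+9$.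

Given $N\ge29$, let $T\ge6$ be the largest even integer with $N_0(T)\le N$, and let $E=N-N_0(T)\in[0,9]$. With $q_0=q_0(T)$ set
\begin{equation}\label{eq:choice}
(q,\mu)=\begin{cases}(q_0,\;a_T+1+E)&\text{if }0\le E\le5,\\(q_0+2,\;a_T-1+E)&\text{if }6\le E\le9.\end{cases}
\end{equation}
Then $q$ is odd and $4T+q+\mu=N$. We check \eqref{eq:range}. For $q$ we have $1+b_T\le q\le b_T+4\le T-b_T$, because $2b_T+4\le T/2+3\le T$. For $\mu$ put $g_T=T+q_0-2a_T-2$. Then $g_T\ge5$: indeed $g_6=6+3-2-2=5$, and for $T\ge8$ we have $g_T\ge T+3-T/2-2=T/2+1\ge5$. If $E\le5$, then $\alpha-a_T-1=a_T+1+g_T$ and $a_T+1\le\mu\le a_T+1+g_T$. If $6\le E\le9$, then $\alpha-a_T-1=a_T+3+g_T$, and $a_T+5\le\mu\le a_T+8\le a_T+3+g_T$.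

\section{Small lengths}\label{sec:small}

\subsection*{Schemes for $6\le N\le28$, $N\ne8,9$}
For $T\le5$ the same tools are combined by hand; see Table~\ref{tab:schemes}. In each row one letter $1$ is placed in each pair of $\mathcal P_A$, and the remaining ones among the $x_i$ are placed arbitrarily outside the pairs. This is possible because $|\mathcal P_A|\le\mu\le\alpha-|\mathcal P_A|$ in every row. Also $N=4T+q+\mu$ and $\mu\ge1$ in every row.

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|cccc|l|c|c|c}
$N$&$T$&$q$&$\alpha$&$\mu$&zeros among the $y_i$&$\mathcal P_B$&$\mathcal P_A$&$M$\\\hline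
$6,7$&1&1&2&$N-5$&$y_1$&--&--&$\emptyset$\\
$10$&2&1&3&$1$&$y_1$&--&$\{3,5\}$&$\emptyset$\\
$11$--$13$&2&2&4&$N-10$&$y_1,y_2$&--&$\{1,3\}$&$\emptyset$\\
$14$&3&1&4&$1$&$y_1$&--&$\{1,3\}$&$\{1\}$\\
$15$--$18$&3&2&5&$N-14$&$y_1$; $y_2$ or $y_3$&$\{3,5\}$&$\{3,5\}$&$\emptyset$\\
$19$&4&1&5&$2$&$y_1$&--&$\{1,3\},\{7,9\}$&$\{1\}$\\
$20$--$25$&4&3&7&$N-19$&$y_1,y_2$; $y_3$ or $y_4$&$\{5,7\}$&$\{5,7\}$&$\{2\}$\\
$26$--$28$&5&4&9&$N-24$&$y_1,y_2,y_5$; $y_3$ or $y_4$&$\{5,7\}$&$\{7,9\},\{15,17\}$&$\{2\}$
\end{tabular}
\caption{Schemes for small $N$. Pairs in $\mathcal P_A$ and $\mathcal P_B$ are given by their depths.}\label{tab:schemes}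
\end{table}

To verify the hypotheses of Proposition~\ref{prop:merge}, we follow both positions of each pair in $\mathcal P_A\cup\mathcal P_B$ to some $\Gamma_t$. Depths are doubled by Lemma~\ref{lem:known}(b), repeatedly if necessary; a passage from $A[\alpha+r]$ to $B^+$ uses (c); and membership in $\Gamma_t$ is (a), with $t=2\alpha-d$ for $A[d]$ and $t=2T-d$ for $B^+[d]$. Unless stated otherwise $S=\emptyset$.
\begin{itemize}
\item $(T,q)=(1,1)$. There is one pair in $C$; $R=\{0\}$.
\item $(2,1)$. $A[3]\sim A[6]\in\Gamma_0$ and $A[5]\in\Gamma_1$. So $R=\{0,1\}$.
\item $(2,2)$. $A[1]\sim A[8]\in\Gamma_0$, and $A[3]\sim A[6]=A[\alpha+2]\sim B^+[3]\in\Gamma_1$, the second zero of $B^+$ being at depth $3$. So $R=\{0,1\}$.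
\item $(3,1)$. $A[1]\sim A[8]\in\Gamma_0$ and $A[3]\sim A[6]\in\Gamma_2$. So $R=\{0,2\}$, $M=\{1\}$; this is the setting of Example~\ref{ex:28}.
\item $(3,2)$. $B^+[3]\sim B^+[6]\in\Gamma_0$ and $B^+[5]\in\Gamma_1$ give $\Gamma_0=\Gamma_1$. Further $A[5]\sim A[10]\in\Gamma_0$ and $A[3]\sim A[6]=A[\alpha+1]\sim B^+[1]\sim B^+[4]\in\Gamma_2$ give $\Gamma_0=\Gamma_2$. So $R=\{0,1,2\}$.
\item $(4,1)$. $A[1]\sim A[8]\in\Gamma_2$ and $A[3]\sim A[6]=A[\alpha+1]\sim B^+[1]\sim B^+[8]\in\Gamma_0$ give $\Gamma_0=\Gamma_2$. Further $A[7]\in\Gamma_3$ and $A[9]\in\Gamma_1$ give $\Gamma_3=\Gamma_1$. So $R=\{0,2\}$, $M=\{1\}$, $S=\{3\}$.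
\item $(4,3)$. $B^+[5]\in\Gamma_3$ and $B^+[7]\in\Gamma_1$ give $\Gamma_1=\Gamma_3$. Further $A[7]\sim A[14]\in\Gamma_0$, and $A[5]\sim A[10]=A[\alpha+3]$ lies in the cycle of the third zero of $B^+$, which is at $B^+[5]$ or $B^+[7]$ and hence in $\Gamma_1=\Gamma_3$. So $R=\{0,1,3\}$, $M=\{2\}$.
\item $(5,4)$. $B^+[5]\sim B^+[10]\in\Gamma_0$ and $B^+[7]\in\Gamma_3$ give $\Gamma_0=\Gamma_3$. Next $A[9]\sim A[18]\in\Gamma_0$ and $A[7]\sim A[14]\in\Gamma_4$ give $\Gamma_0=\Gamma_4$. Finally $A[15]\in\Gamma_3$ and $A[17]\in\Gamma_1$ give $\Gamma_3=\Gamma_1$. So $R=\{0,1,3,4\}$, $M=\{2\}$.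
\end{itemize}

\subsection*{Explicit words}
The values $N\in\{4,5,8,9\}$ remain, that is $n\in\{7,8,9,10,15,16,17,18\}$. Table~\ref{tab:words} lists extremal words for these lengths, and for $n=4,5$. In each row no two consecutive letters are equal, the orbit of $0$ under $\pi_L$ has length $n$, and the agreements, counted zone by zone, add up to $\lfloor n/2\rfloor$. The orbits are checked as in Example~\ref{ex:twelve}: for $n=7$ the zeros at $1,3$ go to $0,1$, the ones at $0,4,6$ go to $2,3,4$, and the twos at $2,5$ go to $5,6$.

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|l|l|c}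
$n$&$L_n$&orbit of $0$ under $\pi_{L_n}$&agreements\\\hline
4&$10|10$&0,2,3,1&$1+1$\\
5&$2|01|21$&0,3,4,2,1&$0+1+1$\\
7&$10|201|21$&0,2,5,6,4,3,1&$1+1+1$\\
8&$10|1201|21$&0,2,3,6,7,5,4,1&$1+2+1$\\
9&$202|01|2120$&0,5,7,8,2,6,4,3,1&$1+1+2$\\
10&$20|2101|2121$&0,6,8,9,5,3,2,7,4,1&$1+2+2$\\
15&$1020|20121|212021$&0,4,10,7,11,13,14,8,6,5,2,9,12,3,1&$2+2+3$\\
16&$1020|120121|212021$&0,4,5,11,8,12,14,15,9,7,6,2,10,13,3,1&$2+3+3$\\
17&$201020|20101|202121$&0,11,14,9,4,12,5,2,6,13,15,16,10,8,7,3,1&$3+2+3$\\
18&$201020|120101|202121$&0,12,15,10,4,13,5,2,6,7,14,16,17,11,9,8,3,1&$3+3+3$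
\end{tabular}
\caption{Extremal words of small length; bars separate the zones.}\label{tab:words}
\end{table}

\section{The algorithm and its running time}\label{sec:time}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
On input $n\ge7$ put $N=\lceil n/2\rceil\ge4$. If $N\in\{4,5,8,9\}$, output the word in Table~\ref{tab:words}. Otherwise take the scheme of Table~\ref{tab:schemes} if $N\le28$, and the scheme of Section~\ref{sec:large} with the parameters \eqref{eq:choice} if $N\ge29$. Use the even version of $B^-$ if $n=2N$ and the odd version if $n=2N-1$, fill in the unconstrained letters in any fixed way, run Stages~1 and~2, and output the word. All $N\ge4$ are covered, and the output is extremal by Proposition~\ref{prop:merge}, whose hypotheses were verified in Lemma~\ref{lem:largeok} and in Section~\ref{sec:small}.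

For the running time, $T$ is found by trying $T=6,8,\dots$, in $O(N)$ steps, and the initial word is written in $O(n)$ steps. The permutation $\pi_L$ is computed in one pass with one counter per letter, and a second pass labels each position with its cycle. The multigraph of Stage~1 has $O(n)$ vertices and edges, so breadth-first search finds a spanning forest in time $O(n)$. After the exchanges we recompute $\pi_L$ and the labels once.

In Stage~2 we cannot afford to relabel after each step, and we do not need to. The cycle $\Gamma^*$ is the same for all $t\in M$, and each step joins one further cycle of Stage~1 to the current cycle containing $\Gamma^*$. Keep one flag per cycle of Stage~1, set initially for $\Gamma^*$ only; the current cycle containing $\Gamma^*$ is the union of the flagged cycles, and all unflagged cycles are intact. For $t\in M$, look up the label of $\Gamma_t$; if it is unflagged, rewrite at most four letters as in Lemma~\ref{lem:four}, which requires reading only the window, and set the flag. This costs $O(1)$ per $t$. The total is $O(n)$ operations on integers of $O(\log n)$ bits.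
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}\textup{(a)}]
For $n\ge7$ use Theorem~\ref{thm:main}, and for $n=4,5$ use Table~\ref{tab:words}. Non-existence for $n=1,2,3,6$ is the known fact assumed in the statement.
\end{proof}

\section{The number of extremal words}\label{sec:count}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:comp}\textup{(c)}]
Let $n\ge2$. An extremal word is determined by the triple $(n_0,n_1,n_2)$, the set of its agreements, and the letters at the $\lceil n/2\rceil$ other positions, each of which is one of the two letters different from $F_i$. There are at most $(n+1)^2$ triples. There are $\binom{p-m+1}{m}$ ways to choose $m$ pairwise non-adjacent positions $e_0<\dots<e_{m-1}$ among $p$ consecutive ones, as one sees by replacing $e_k$ with $e_k-k$. By \eqref{eq:tight}, $m=\lfloor n_c/2\rfloor$ in zone $c$. In the zones $c=0,2$ one end is excluded, so $p=n_c-1$; this gives one pattern if $n_c$ is even and $\lfloor n_c/2\rfloor+1$ patterns if $n_c$ is odd, at most $n+1$ in either case. In zone $1$ we take $p=n_1$ and get $n_1/2+1$ patterns if $n_1$ is even and $\binom{(n_1+3)/2}{2}$ if $n_1$ is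 odd, at most $(n+1)^2$ in either case. The product of these bounds is $(n+1)^{2+1+1+2}\,2^{\lceil n/2\rceil}$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:comp}\textup{(c)}]
The two stages never touch the unconstrained letters of a scheme from Section~\ref{sec:large}, namely the $f_A=\alpha-2a_T-2$ letters $x_i$ outside $\mathcal P_A$ and the $f_B=T-1-2b_T$ letters $y_i$ outside $\mathcal P_B$ other than $y_1$. For fixed $n,T,q,\mu$, different choices of these letters therefore produce different extremal words. Among them there must be $e_A=\mu-a_T-1$ ones and $e_B=q-1-b_T$ zeros, respectively, so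
\[
W(n)\ge\binom{f_A}{e_A}\binom{f_B}{e_B}
\]
whenever $0\le e_A\le f_A$ and $0\le e_B\le f_B$, which is \eqref{eq:range}. We choose the parameters so that both binomial coefficients are nearly central.

Let $N=\lceil n/2\rceil$ be large and $T=2\lfloor 2N/21\rfloor$, so that $N=\frac{21}{4}T+O(1)$. Both $a_T$ and $b_T$ are $T/4+O(1)$, hence $f_B=T/2+O(1)$. Choose $e_B\in\{\lfloor T/4\rfloor,\lfloor T/4\rfloor+1\}$ such that $q=1+b_T+e_B$ is odd. Then $q=T/2+O(1)$, so $f_A=T+q-2a_T-2=T+O(1)$. Further $\mu=N-4T-q=\frac34T+O(1)$, so $e_A=T/2+O(1)$. Thus $e_A=f_A/2+O(1)$ and $e_B=f_B/2+O(1)$, and \eqref{eq:range} holds for large $n$.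

The central coefficient $\binom{f}{\lfloor f/2\rfloor}$ is the largest of $f+1$ terms with sum $2^f$, so it is at least $2^f/(f+1)$; and the ratio $\binom f{e+1}/\binom fe=(f-e)/(e+1)$ tends to $1$ for $e=f/2+O(1)$. Hence $\binom f{f/2+O(1)}=2^{f-o(f)}$, and
\[
W(n)\ge2^{T+T/2-o(T)}=2^{n/7-o(n)},
\]
since $n=\frac{21}{2}T+O(1)$ and $\frac32\cdot\frac2{21}=\frac17$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kum} David Kumallagov, \emph{An extremal problem for completely unclustered Burrows-Wheeler images}, arXiv:2606.01267 (2026).
\end{thebibliography}
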